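\title{Factors of the Fibonacci word with logarithmic palindromic length}

\begin{abstract}
The palindromic length of a finite word is the least number of palindromes whose concatenation is that word. We exhibit factors $w_k$ of the Fibonacci word, of length $(F_{3k+1}-1)/2$, whose palindromic length is exactly $k$. Consequently the maximal palindromic length $\mathrm{PL}(n)$ of a factor of length $n$ satisfies $\limsup \mathrm{PL}(n)/\ln n\ge 1/(3\ln\tau)$, where $\tau$ is the golden ratio, which proves a conjecture posed by Ambro\v{z} and Pelantov\'a. The proof realizes the word as a point set in $\mathbb Z[\tau]$ and turns a factorization into palindromes into a family of algebraic integers that are small in both real embeddings.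
\end{abstract}

\section{Introduction}

A \emph{palindrome} is a finite word that equals its reversal. Every letter is a palindrome, so every finite word $v$ is a concatenation $v=p_1p_2\cdots p_K$ of palindromes; the least such $K$ is the \emph{palindromic length} $|v|_{\mathrm{pal}}$. For instance, $010100=01010\cdot 0$ is not a palindrome, so its palindromic length is $2$. For an infinite word $\boldsymbol u$, whose \emph{factors} are its finite blocks of consecutive letters, and for $n\ge1$ put
\[
\mathrm{PL}_{\boldsymbol u}(n)=\max\{|v|_{\mathrm{pal}} : v \text{ is a factor of } \boldsymbol u \text{ of length } n\}.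
\]
This function measures how far the factors of $\boldsymbol u$ can be from palindromes. It is at most $n$, and it is much smaller for words that are rich in long palindromes. Recall that $\boldsymbol u$ is \emph{Sturmian} if it has exactly $n+1$ factors of length $n$ for every $n$. Two facts are known for Sturmian words: $\limsup_n \mathrm{PL}_{\boldsymbol u}(n)=+\infty$, by a result of Frid, and $\mathrm{PL}_{\boldsymbol u}(n)\le C\ln n$ for all $n\ge2$ with a universal constant $C$. We use neither, but together they make it natural to ask whether the order $\ln n$ is attained. The first case to try is the Fibonacci word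
\[
\boldsymbol f=0100101001001\cdots,
\]
the fixed point of the morphism $\varphi\colon 0\mapsto01,\ 1\mapsto0$. With $\tau=\frac{1+\sqrt5}{2}$, the conjecture posed in \cite{AP} is
\begin{equation}\label{eq:conj}
\limsup_{n\to\infty}\frac{\mathrm{PL}_{\boldsymbol f}(n)}{\ln n}\ \ge\ \frac1{3\ln\tau}.
\end{equation}

The constant can be guessed as follows. Consider the morphism
\[
\psi\colon\ 0\mapsto01010,\quad 1\mapsto010 .
\]
It is obtained from $\varphi^3$ by a cyclic shift of the images, it maps factors of $\boldsymbol f$ to factors of $\boldsymbol f$ (Lemma~\ref{lem:factors}), and it multiplies lengths by about $\tau^3$. Since $\psi(0)$ and $\psi(1)$ are palindromes, $\psi$ maps palindromes to palindromes. No lower power of $\varphi$ can be shifted in this way: $\varphi(0)=\varphi^2(1)=01$, and neither $01$ nor $10$ is a palindrome. Now let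
\[
w_1=0,\qquad w_{k+1}=\psi(w_k)\,0 ,
\]
so that $w_2=010100$ and $w_3=\psi(01010)\cdot\psi(0)\cdot0$. A factorization of $w_k$ into $K$ palindromes gives one of $w_{k+1}$ into $K+1$ palindromes, hence $|w_k|_{\mathrm{pal}}\le k$, while the length of $w_k$ grows like $\tau^{3k}$. If no cleverer factorization exists, one palindrome is needed for each factor $\tau^3$ in the length, and this is \eqref{eq:conj}. We prove that this is so. Let $F_1=F_2=1$, $F_{n+1}=F_n+F_{n-1}$ be the Fibonacci numbers.

\begin{theorem}\label{thm:main}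
For every $k\ge1$, the word $w_k$ is a factor of $\boldsymbol f$ of length $n_k=\frac{F_{3k+1}-1}{2}$, and $|w_k|_{\mathrm{pal}}=k$. Hence $\mathrm{PL}_{\boldsymbol f}(n_k)\ge k>\frac{\ln n_k}{3\ln\tau}$, and
\[
\limsup_{n\to\infty}\frac{\mathrm{PL}_{\boldsymbol f}(n)}{\ln n}\ge\frac1{3\ln\tau},\qquad
\limsup_{n\to\infty}\Bigl(\mathrm{PL}_{\boldsymbol f}(n)-\frac{\ln n}{3\ln\tau}\Bigr)\ge\frac{\ln(2\sqrt5/\tau)}{3\ln\tau}>0.7 .
\]
\end{theorem}

The lengths are $n_k=1,6,27,116,\dots$. We make no claim that $1/(3\ln\tau)$ is the exact value of the first limit superior.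

The difficulty is to bound \emph{all} factorizations from below. Section~\ref{sec:model} realizes the factors of $\boldsymbol f$ as gap sequences of a point set $V\subset\mathbb Z[\tau]$. Section~\ref{sec:pal} attaches to each palindrome an integer exponent $m$ that controls both its length and the Galois conjugate of its center. Section~\ref{sec:systems} extracts from a factorization a purely arithmetic object, a \emph{system}, and works out the case $k=3$, where the two mechanisms of the proof are already visible. Sections~\ref{sec:levels}--\ref{sec:double} prove that a system of order $k$ has at least $k$ steps.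

\section{Odd elements of $\mathbb Z[\tau]$}\label{sec:arith}

Let $\Lambda=\mathbb Z[\tau]=\{a\tau+b: a,b\in\mathbb Z\}$, the ring of integers of $\mathbb Q(\sqrt5)$. The conjugation $x\mapsto x'$ is the ring automorphism with $\tau'=1-\tau=-\tau^{-1}$; the norm $N(x)=xx'$ and the trace $\mathrm{Tr}(x)=x+x'$ are integers for $x\in\Lambda$, and $N$ is multiplicative. The elements of norm $\pm1$ are the units, and these are $\pm\tau^e$, $e\in\mathbb Z$; note that $|(\tau^e)'|=\tau^{-e}$. We have $\tau^n=F_n\tau+F_{n-1}$ for $n\ge2$ and $\tau^{n+1}=\tau^n+\tau^{n-1}$ for all $n\in\mathbb Z$. Put $\lambda=\tau^{-3}$. From $\tau^3=2\tau+1=2+\sqrt5$ we get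
\begin{equation}\label{eq:id}
2\tau^{n+1}=\tau^{n+3}-\tau^n,\qquad 1-\lambda=2\tau^{-2}.
\end{equation}
Numerically $\tau^3=4.236\ldots$, $\lambda=0.2360\ldots$, $\tau^{-2}=0.3819\ldots$, $1-\lambda=0.7639\ldots$.

The quotient $\Lambda/2\Lambda$ has the four classes $0,1,\tau,\tau^2=\tau+1$. Since $\tau^3\equiv1\pmod{2\Lambda}$, the power $\tau^n$ has class $1,\tau,\tau^2$ for $n\equiv0,1,2\pmod3$. This period $3$ is the algebraic source of the $3$ in \eqref{eq:conj}. Call $X\in\Lambda$ \emph{odd} if $X\equiv1\pmod{2\Lambda}$. If $X$ and $Z$ are odd, so are $-X$, $X'$ and $XZ$.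

\begin{lemma}\label{lem:norm}
No element of $\Lambda$ has norm $\pm2$. Let $X$ be odd. If $|N(X)|<5$, then $X=\pm\tau^{3j}$ for some $j\in\mathbb Z$. If $|N(X)|<9$, then $X=\pm\tau^{3j}$ or $X=\pm\sqrt5\,\tau^{3j}$ for some $j\in\mathbb Z$.
\end{lemma}

\begin{proof}
From $4N(a\tau+b)=(a+2b)^2-5a^2$ we see that $-N(x)$ is a square modulo $5$, so $N(x)\equiv0,\pm1\pmod5$. This excludes the norms $\pm2,\pm3,\pm7$. If $X=1+2Y$, then $N(X)=1+2\,\mathrm{Tr}(Y)+4N(Y)$ is odd, so $|N(X)|<9$ forces $|N(X)|\in\{1,5\}$. An odd unit is $\pm\tau^e$ with $3\mid e$. If $X=a\tau+b$ has norm $\pm5$, then $a+2b=5c$ for an integer $c\equiv a\pmod 2$, and $X=\frac{5c+a\sqrt5}{2}=\sqrt5\cdot\frac{a+c\sqrt5}2$ is $\sqrt5$ times an element of $\Lambda$, which is a unit. As $\sqrt5=2\tau-1$ is odd, this unit has the class of $X$, so it is odd.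
\end{proof}

Sizes alone do not always determine the exponent $j$; a sign gives its parity. For odd $X$ let $\chi(X)\in\{1,-1\}$ be defined by $\chi(X)\equiv N(X)\pmod4$.

\begin{lemma}\label{lem:chi}
Let $X,Z$ be odd. Then $\chi(-X)=\chi(X')=\chi(X)$, $\chi(XZ)=\chi(X)\chi(Z)$ and $\chi(\pm\tau^{3j})=(-1)^j$. If $Z\equiv-X+2(a\tau+b)\pmod{4\Lambda}$ with $a,b\in\mathbb Z$, then $\chi(Z)=(-1)^a\chi(X)$.
\end{lemma}

\begin{proof}
The first statements hold for the norm, and $N(\tau)=-1$. For the last one write $-X=1+2Y$ and $Z=1+2(Y+a\tau+b+2E)$ with $Y,E\in\Lambda$. Since $N(1+2Y)\equiv1+2\,\mathrm{Tr}(Y)\pmod4$, the sign $\chi(1+2Y)$ is $(-1)^{\mathrm{Tr}(Y)}$, and $\mathrm{Tr}(a\tau+b+2E)=a+2b+2\,\mathrm{Tr}(E)\equiv a\pmod2$.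
\end{proof}

\section{The Fibonacci word as a point set}\label{sec:model}

We select the points of $\Lambda$ whose conjugate lies in a window symmetric about $0$:
\[
V=\{y\in\Lambda: |y'|<\tau/2\}.
\]

\begin{lemma}\label{lem:gaps}
Every $y\in V$ has a successor and a predecessor in $V$, at distance $1$ or $\tau$.
\end{lemma}

\begin{proof}
Let $y,y+d\in V$ with $0<d<\tau$. Then $|d'|<\tau$, so $0<|N(d)|<\tau^2<3$. By Lemma~\ref{lem:norm}, $d$ is a unit, $d=\tau^j$ with $\tau^j<\tau$ and $\tau^{-j}<\tau$, so $d=1$. It remains to see that $y+\tau\in V$ whenever $y\in V$ and $y+1\notin V$. In this case $y'+1\ge\tau/2$, and the inequality is strict because $\tau/2\notin\Lambda$. Hence $(y+\tau)'=y'-\tau^{-1}>\tau/2-1-\tau^{-1}=-\tau/2$, and $(y+\tau)'<y'<\tau/2$. Predecessors follow from $V=-V$.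
\end{proof}

Code a gap $\tau$ by the letter $0$ and a gap $1$ by the letter $1$. For $y<z$ in $V$, the gaps between $y$ and $z$, read from left to right, form the \emph{word on $[y,z]$}. If it has $a$ letters $0$ and $b$ letters $1$, then $z-y=a\tau+b$.

\begin{lemma}\label{lem:infl}
If $y<z$ are in $V$ and $w$ is the word on $[y,z]$, then $\tau^3y,\tau^3z\in V$ and $\psi(w)$ is the word on $[\tau^3y,\tau^3z]$.
\end{lemma}

\begin{proof}
For $y\in V$ we have $|(\tau^3y)'|<\tau^{-2}/2$. Since $\tau^{-1}+\tau^{-2}/2=\tau/2$ (multiply by $2\tau^2$) and $\tau^{-2}+\tau^{-2}/2<\tau/2$, the five points $\tau^3y$, $\tau^3y\pm\tau$, $\tau^3y\pm\tau^2$ lie in $V$. It suffices to treat consecutive points. If $y,y+1\in V$, then $V$ contains $\tau^3y+\{0,\tau,\tau^2,\tau^3\}$, with differences $\tau,1,\tau$. If $y,y+\tau\in V$, then $V$ contains $\tau^3y+\{0,\tau,\tau^2,\tau^4-\tau^2,\tau^4-\tau,\tau^4\}$, with differences $\tau,1,\tau,1,\tau$, because $\tau^4-2\tau^2=(3\tau+2)-(2\tau+2)=\tau$. No other point of $V$ lies in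 between, since all gaps are at least $1$ and $\tau<2$. The words obtained are $010=\psi(1)$ and $01010=\psi(0)$.
\end{proof}

\begin{lemma}\label{lem:factors}
If $v$ is a factor of $\boldsymbol f$, so is $\psi(v)$. The word on every interval $[y,z]$ with $y<z$ in $V$ is a factor of $\boldsymbol f$.
\end{lemma}

\begin{proof}
We have $\varphi^3(0)=01001$ and $\varphi^3(1)=010$. Thus $\varphi^3(0)\,010=01001010=010\,\psi(0)$ and $\varphi^3(1)\,010=010010=010\,\psi(1)$, and by induction on the length $\varphi^3(v)\,010=010\,\psi(v)$ for every word $v$. If $v$ is a factor of $\boldsymbol f$, then so is $vx$ for some letter $x$, and so is $\varphi^3(vx)$ because $\varphi(\boldsymbol f)=\boldsymbol f$. As $\varphi^3(x)$ begins with $010$, the word $\varphi^3(vx)$ begins with $010\,\psi(v)$. For the second claim, $0,\pm\tau\in V$ and $\pm1\notin V$, so the word on $[-\tau,\tau]$ is $00$, a factor of $\boldsymbol f$. By Lemma~\ref{lem:infl} the word on $[-\tau^{3n+1},\tau^{3n+1}]$ is $\psi^n(00)$, again a factor, and these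 intervals exhaust the line.
\end{proof}

Since $\tau^{3k}$ is odd, $z_k=(\tau^{3k}-1)/2$ belongs to $\Lambda$.

\begin{lemma}\label{lem:wk}
For $k\ge1$ we have $z_k\in V$, the word on $[0,z_k]$ is $w_k$, and its length is $n_k=(F_{3k+1}-1)/2$.
\end{lemma}

\begin{proof}
We have $|z_k'|\le(1+\lambda)/2<\tau/2$. Also $z_1=\tau$, so the word on $[0,z_1]$ is $0$, and $z_{k+1}=\tau^3z_k+\tau$. By induction and Lemma~\ref{lem:infl}, the word on $[0,\tau^3z_k]$ is $\psi(w_k)$; since $\psi(0)$ and $\psi(1)$ begin with $0$, the successor of $\tau^3z_k$ in $V$ is $\tau^3z_k+\tau$. So the word on $[0,z_{k+1}]$ is $\psi(w_k)0$. Finally $z_k=\frac{F_{3k}}2\tau+\frac{F_{3k-1}-1}2$, and the length is the sum of the two coefficients.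
\end{proof}

A factorization of $w_k$ into nonempty palindromes is an increasing chain of points of $V$ from $0$ to $z_k$. Our argument does not use that the chain increases, or that it stays in $[0,z_k]$, and so it gives more.

\begin{theorem}\label{thm:chain}
Let $k\ge1$, and let $0=y_0,y_1,\dots,y_K=z_k$ be points of $V$ such that for each $i$ we have $y_{i-1}\ne y_i$ and the word on the interval with endpoints $y_{i-1}$ and $y_i$ (in whichever order) is a palindrome. Then $K\ge k$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:chain}]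
By Lemmas~\ref{lem:factors} and~\ref{lem:wk}, $w_k$ is a factor of $\boldsymbol f$ of length $n_k$. The bound $|w_k|_{\mathrm{pal}}\le k$ was shown in the introduction, and Theorem~\ref{thm:chain} gives $|w_k|_{\mathrm{pal}}\ge k$. All gaps are at least $1$, so $n_k\le z_k<\tau^{3k}/2$ and $\ln n_k<3k\ln\tau$; this gives the first limit superior. Since $2n_k+1=F_{3k+1}\sim\tau^{3k+1}/\sqrt5$, we have $\ln n_k=3k\ln\tau-\ln(2\sqrt5/\tau)+o(1)$, so $k-\frac{\ln n_k}{3\ln\tau}\to\frac{\ln(2\sqrt5/\tau)}{3\ln\tau}=0.704\ldots$.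
\end{proof}

\section{The exponent of a palindrome}\label{sec:pal}

The word on $[y,z]$ is a palindrome exactly when $V\cap[y,z]$ is invariant under the reflection $t\mapsto c-t$, where $c=y+z$. On conjugates this reflection acts by $t'\mapsto c'-t'$, which moves the window $(-\tau/2,\tau/2)$ by $c'$. A point $x\in\Lambda$ whose conjugate is close to the boundary of the window, on the scale of $|c'|$, can have exactly one of $x$, $c-x$ in $V$, and then it must lie outside $[y,z]$. So a long palindrome needs a small $|c'|$. To make this quantitative we produce such an $x$ explicitly. It is half of an element of $\Lambda$, and the divisibility by $2$ fixes an exponent modulo $3$.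

\begin{lemma}\label{lem:pal}
Let $y<z$ be points of $V$ such that the word on $[y,z]$ is a palindrome, and put $\ell=z-y=a\tau+b$, $c=z+y$. There is $m\in\mathbb Z$ with
\[
\ell<\tau^m,\qquad |c'|<\tau^{3-m},\qquad\text{and}\quad 3\mid m \iff a \text{ is odd}.
\]
\end{lemma}

\begin{proof}
The integers $a,b$ count the letters $0,1$. In a palindrome only the central letter can occur an odd number of times, so $a,b$ are not both odd, and the class of $\ell$ modulo $2\Lambda$ is $0$, $1$ or $\tau$. We take $m\equiv2,1,0\pmod 3$ in these three cases respectively, which gives the last assertion. The class of $c=\ell+2y$ is that of $\ell$, and in each case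
\begin{equation}\label{eq:class}
c\equiv\tau^m+\tau^2\pmod{2\Lambda},
\end{equation}
because $\tau^2+\tau^2\equiv0$, $\tau+\tau^2\equiv1$ and $1+\tau^2\equiv\tau$.

If $c=0$, any large $m$ in the prescribed residue class will do. Let $c\ne0$, and choose $m$ in that class with $\tau^{-m}\le|c'|<\tau^{3-m}$. Equality on the left would give $c=\pm\tau^m$, against \eqref{eq:class}. Put $\mu=(\tau^m)'$. Then $|\mu|<|c'|<\tau$, the last bound because $y,z\in V$; so $c'+\mu$ and $c'-\mu$ have the sign of $c'$ and modulus less than $2\tau$. By \eqref{eq:class} and $1-\tau\equiv\tau^2$, the number $x=\frac12(c+\tau^m+1-\tau)$ lies in $\Lambda$, and $(1-\tau)'=\tau$ gives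
\[
x'=\frac\tau2+\frac{c'+\mu}2,\qquad (c-x)'=-\frac\tau2+\frac{c'-\mu}2 .
\]
If $c'>0$, then $x\notin V$ and $c-x\in V$. If $c'<0$, then $x\in V$ and $c-x\notin V$. By the symmetry of $V\cap[y,z]$ we get $x\notin[y,z]$, that is, $\ell<|2x-c|=|\tau^m-\tau^{-1}|$. For $m\le-1$ the right side is less than $\tau^{-1}<1\le\ell$, which is impossible. So $m\ge0$ and $\ell<\tau^m-\tau^{-1}<\tau^m$.
\end{proof}

This lemma is the only place where palindromes enter. For $w_2=01010\cdot0$ the chain is $0,\ 3\tau+2,\ 4\tau+2$. The first palindrome has $\ell=c=\tau^4$ and $|c'|=\tau^{-4}$, so the proof chooses $m=6$; the second has $\ell=\tau$ and $c'=11-7\tau=-0.326\ldots$, so $m=3$.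

\section{Systems}\label{sec:systems}

Consider a chain as in Theorem~\ref{thm:chain}, with $d_i=y_i-y_{i-1}$, $c_i=y_i+y_{i-1}$ and exponents $m_i$ from Lemma~\ref{lem:pal}. Step $i$ can be read as a translation, $y_i=y_{i-1}+d_i$, where $|d_i|<\tau^{m_i}$ is small if $m_i$ is small, or as a reflection, $y_i=c_i-y_{i-1}$, where $|c_i'|<\tau^{3-m_i}$ is small if $m_i$ is large. Reading the steps in a set $A$ as translations and the others as reflections expresses $z_k$ through the $d_i$, $i\in A$, and the $c_i$, $i\notin A$. Separating the two kinds of terms produces an odd element $X_A$ whose size is controlled by $A$ and whose conjugate is controlled by the complement of $A$. If $A$ consists of the steps with small exponent, both are small, and Lemma~\ref{lem:norm} applies. We isolate the properties of the $X_A$ that are needed. Write $[K]=\{1,\dots,K\}$ and $A^c=[K]\setminus A$.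

\begin{definition}\label{def:system}
Let $k\ge1$. A \emph{system of order $k$ with $K$ steps} consists of integers $m_1,\dots,m_K$ and odd elements $X_A\in\Lambda$, $A\subset[K]$, with the following properties.
\begin{enumerate}
\item[(S0)] $X_\emptyset=\pm1$ and $X_{[K]}=\pm\tau^{3k}$.
\item[(S1)] $|X_A|<1+2\sum_{j\in A}\tau^{m_j}$ if $A\ne\emptyset$, and $|X_A'|<\tau^{-3k}+2\sum_{j\notin A}\tau^{3-m_j}$ if $A\ne[K]$.
\item[(S2)] For $i\notin A$ and $A^+=A\cup\{i\}$,
\begin{align*}
\tfrac12|X_{A^+}+X_A|&<\tau^{m_i}+2\sum_{j\in A,\,j<i}\tau^{m_j},\\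
\tfrac12|X_{A^+}-X_A|&<\tau^{m_i}+1+2\sum_{j\in A,\,j>i}\tau^{m_j},\\
\tfrac12|X'_{A^+}+X'_A|&<\tau^{3-m_i}+2\sum_{j\notin A,\,j<i}\tau^{3-m_j},\\
\tfrac12|X'_{A^+}-X'_A|&<\tau^{3-m_i}+\tau^{-3k}+2\sum_{j\notin A,\,j>i}\tau^{3-m_j}.
\end{align*}
\item[(S3)] For $i\notin A$: $\chi(X_{A^+})=-\chi(X_A)$ if $3\mid m_i$, and $\chi(X_{A^+})=\chi(X_A)$ otherwise.
\end{enumerate}
\end{definition}

By (S0), the two bounds in (S1) hold with equality in the excluded cases. Only (S2) sees the order of the steps.

\begin{lemma}\label{lem:chainsystem}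
A chain as in Theorem~\ref{thm:chain} yields a system of order $k$ with $K$ steps.
\end{lemma}

\begin{proof}
Take $d_i,c_i,m_i$ as above. Given $A$, define signs by $s_0=1$, $s_i=s_{i-1}$ for $i\in A$ and $s_i=-s_{i-1}$ for $i\notin A$. Then $s_iy_i-s_{i-1}y_{i-1}$ equals $s_{i-1}d_i$ for $i\in A$ and $-s_{i-1}c_i$ for $i\notin A$. Summing over $i$ and doubling gives $s_K(\tau^{3k}-1)=2\sum_{A}s_{i-1}d_i-2\sum_{A^c}s_{i-1}c_i$, so we may define
\begin{equation}\label{eq:XA}
X_A=s_K+2\sum_{j\in A}s_{j-1}d_j=s_K\tau^{3k}+2\sum_{j\notin A}s_{j-1}c_j .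
\end{equation}
This element is odd. (S0) is read off from the two expressions, and (S1) follows from the first one and the conjugate of the second. Passing from $A$ to $A^+$ keeps $s_j$ for $j<i$ and negates $s_j$ for $j\ge i$. With the signs $s_j$ of $A$, the first expression in \eqref{eq:XA} gives
\begin{align*}
\tfrac12(X_{A^+}+X_A)&=s_{i-1}d_i+2\sum_{j\in A,\,j<i}s_{j-1}d_j,\\
\tfrac12(X_{A^+}-X_A)&=s_{i-1}d_i-s_K-2\sum_{j\in A,\,j>i}s_{j-1}d_j,
\end{align*}
and the second gives
\begin{align*}
\tfrac12(X_A+X_{A^+})&=s_{i-1}c_i+2\sum_{j\notin A,\,j<i}s_{j-1}c_j,\\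
\tfrac12(X_A-X_{A^+})&=s_{i-1}c_i+s_K\tau^{3k}+2\sum_{j\notin A,\,j>i}s_{j-1}c_j .
\end{align*}
The first two identities and the conjugates of the last two give (S2). The first identity also shows $X_{A^+}\equiv-X_A+2d_i\pmod{4\Lambda}$. By Lemma~\ref{lem:chi}, $\chi$ changes sign if and only if the coefficient of $\tau$ in $d_i$ is odd, which by Lemma~\ref{lem:pal} means $3\mid m_i$.
\end{proof}

One gain from passing to systems is a symmetry that exchanges the two real embeddings and halves the work.

\begin{lemma}[Duality]\label{lem:dual}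
Given a system of order $k$, put $m_i^*=3k+3-m_i$ and $X_A^*=\tau^{3k}(X_{A^c})'$. These data form a system of order $k$, the \emph{dual system}.
\end{lemma}

\begin{proof}
The $X_A^*$ are odd, $|X_A^*|=\tau^{3k}|X'_{A^c}|$, $|(X_A^*)'|=\tau^{-3k}|X_{A^c}|$, and
\begin{equation}\label{eq:mstar}
\tau^{m_j^*}=\tau^{3k}\cdot\tau^{3-m_j},\qquad \tau^{3-m_j^*}=\tau^{-3k}\cdot\tau^{m_j}.
\end{equation}
This gives (S0) and (S1). For (S2) and (S3) let $i\notin A$ and $D=(A^+)^c$, so that $i\notin D$ and $D^+=A^c$. For $j\ne i$ we have $j\notin D\iff j\in A$. Since $X^*_{A^+}\pm X^*_A=\tau^{3k}(X_D'\pm X'_{D^+})$, the last two inequalities of (S2) for $(D,i)$, multiplied by $\tau^{3k}$, are the first two for $(A,i)$ in the dual system, and the first two for $(D,i)$, multiplied by $\tau^{-3k}$, are the last two. Finally $\chi(X^*_A)=(-1)^k\chi(X_{A^c})$ by Lemma~\ref{lem:chi}, and $3\mid m_i^*\iff3\mid m_i$.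
\end{proof}

By Lemma~\ref{lem:chainsystem}, Theorem~\ref{thm:chain} follows from the next statement, whose proof occupies the rest of the paper.

\begin{theorem}\label{thm:system}
Every system of order $k$ has at least $k$ steps.
\end{theorem}

\begin{example}[Order $3$]\label{ex:three}
We show directly that a system of order $3$ has at least three steps. Condition (S1) for $A=[K]$, and for $A=\emptyset$ after multiplication by $\tau^9$, says that $\sum_j\tau^{m_j}>z_3$ and $\sum_j\tau^{12-m_j}>z_3$, where $z_3=(\tau^9-1)/2=37.5\ldots$. The case $K=0$ contradicts (S0). If $K=1$, then $\tau^7=29.0\ldots$ gives $m_1\ge8$ and $12-m_1\ge8$, which is absurd. Let $K=2$, with exponents $m\le M$. Since $2\tau^6=35.8\ldots<z_3$, we get $M\ge7$ and $12-m\ge7$. Since also $\tau^4+\tau^7=2\tau^6$, the pairs with $m\le4$, $M=7$ violate the first inequality and the pairs with $m=5$, $M\ge8$ violate the second. Two cases remain.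

\emph{The exponents are far apart: $m\le4$, $M\ge8$.} Let $X=X_A$, where $A$ consists of the step with exponent $m$. By (S1) and \eqref{eq:id},
\[
|X|<1+2\tau^4=1+\tau^6-\tau^3<\tau^6,\qquad |X'|<\tau^{-9}+2\tau^{-5}=\tau^{-9}+\tau^{-3}-\tau^{-6}<\tau^{-3}.
\]
So $|N(X)|<\tau^3<5$ and $X=\pm\tau^{3j}$ with $j<2$ and $j>1$, a contradiction.

\emph{The exponents are close: $(m,M)=(5,7)$.} Here (S0) and (S1) are not enough, since $X_\emptyset=1$, $X_{\{1\}}=X_{\{2\}}=\tau^6$, $X_{\{1,2\}}=\tau^9$ satisfy them. But neither exponent is divisible by $3$, so (S3) gives $\chi(\pm1)=\chi(\pm\tau^9)$, that is, $1=-1$.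
\end{example}

The first case becomes Lemma~\ref{lem:run}; the second is the simplest instance of the delicate blocks of Section~\ref{sec:delicate}.

\section{Levels, runs and blocks}\label{sec:levels}

Fix a system of order $k$. We group the exponents in threes. A step has \emph{level} $t$ and \emph{type} $+$, $0$, $-$ if its exponent is $m=3t+1$, $3t$, $3t-1$ respectively. If each of the levels $1,\dots,k$ contains a step, then $K\ge k$; the factorization of $w_2$ in Section~\ref{sec:pal}, with exponents $6$ and $3$, is of this kind. \emph{From now on we assume that some level in $1,\dots,k$ is empty.} We must show that the empty levels are compensated by surplus steps elsewhere.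

Let $A_t$ be the set of steps of level less than $t$, let $Y_t=X_{A_t}$, and put
\[
S_t=1+2\sum_{\mathrm{level}<t}\tau^{m},\qquad T_t=\tau^{-3k}+2\sum_{\mathrm{level}>t}\tau^{3-m},\qquad \sigma_t=\tau^{-3t}S_t,\qquad\rho_t=\tau^{3t-3}T_t .
\]
To a step of level $t$ attach the weights $P,Q$ defined by $\tau^m=\tau^{3t+1}P$ and $\tau^{3-m}=\tau^{4-3t}Q$. Thus $(P,Q)=(1,\tau^{-2}),\ (\tau^{-1},\tau^{-1}),\ (\tau^{-2},1)$ for the types $+,0,-$. Let $\nu_t$ be the number of steps of level $t$ and $P_t,Q_t\le\nu_t$ the sums of their weights. From $S_{t+1}=S_t+2\tau^{3t+1}P_t$, $T_{t-1}=T_t+2\tau^{4-3t}Q_t$ and $2\tau^{-2}=1-\lambda$ we get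
\begin{equation}\label{eq:rec}
\sigma_{t+1}=\lambda\sigma_t+(1-\lambda)P_t,\qquad \rho_{t-1}=\lambda\rho_t+(1-\lambda)Q_t .
\end{equation}
The normalization makes $\sigma_{t+1}$ a weighted mean of $\sigma_t$ and $P_t$, so $\sigma$ can rise above $1$ only at a level with at least two steps. Precisely, with $x^+=\max(x,0)$, a nonempty level $t$ satisfies $(\sigma_{t+1}-1)^+\le\lambda(\sigma_t-1)^++(1-\lambda)(\nu_t-1)$. Iterating this and using $\lambda<1$, we find for nonempty levels $p,p+1,\dots,q$
\begin{equation}\label{eq:iter}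
(\sigma_{q+1}-1)^+\le\lambda(\sigma_p-1)^++(1-\lambda)\sum_{s=p}^q(\nu_s-1).
\end{equation}

Let $q_0\ge0$ be maximal such that the levels $1,\dots,q_0$ are nonempty, and $p_\infty\le k+1$ minimal such that the levels $p_\infty,\dots,k$ are nonempty. The levels $q_0+1\le p_\infty-1$ are both empty. The \emph{bottom block} $B_0$ is the set of all steps of level at most $q_0$, with \emph{excess} $e_0=\#B_0-q_0\ge0$. The \emph{top block} $B_\infty$ is the set of all steps of level at least $p_\infty$, with excess $e_\infty=\#B_\infty-(k+1-p_\infty)\ge0$. The levels $q_0+1,\dots,p_\infty-1$ split into \emph{runs}, the maximal intervals of empty levels, and \emph{interior blocks}, the maximal intervals of nonempty levels; they alternate, beginning and ending with a run (Figure~\ref{fig:levels}). An interior block $B=[p,q]$ has excess $e_B=\sum_{s=p}^q(\nu_s-1)$. Counting steps and levels gives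
\begin{equation}\label{eq:count}
K-k=e_0+e_\infty+\sum_{B}e_B-\sum_{\mathrm{runs}}r,
\end{equation}
where $B$ ranges over the interior blocks and $r$ is the number of levels in the run.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.9cm,y=0.45cm]
\draw (-0.6,0)--(11.4,0);
\foreach \x in {0,...,11} \node[below] at (\x,0) {\small $\x$};
\foreach \x/\y in {0/1,1/1,2/1,5/1,6/1,6/2,7/1,9/1,10/1,10/2} \fill (\x,\y) circle (2.2pt);
\draw[dashed] (-0.4,0.3) rectangle (2.4,2.7);
\draw[dashed] (4.6,0.3) rectangle (7.4,2.7);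
\draw[dashed] (8.6,0.3) rectangle (11.2,2.7);
\node at (1,3.4) {$B_0$}; \node at (6,3.4) {$B=[5,7]$}; \node at (10,3.4) {$B_\infty$};
\node at (3.5,1.5) {\small run}; \node at (8,1.5) {\small run};
\end{tikzpicture}
\caption{A schematic distribution of steps (dots) over levels for $k=10$. The bottom block, the interior block $[5,7]$ and the top block each have excess $1$; the runs of empty levels $[3,4]$ and $[8,8]$ have total length $3$, so $K-k=3-3=0$.}\label{fig:levels}
\end{figure}

Mark the quantities of the dual system by a star. Since $m^*=3(k+1-t)-(m-3t)$, duality sends level $t$ to level $k+1-t$ and exchanges the types $+$ and $-$, hence the weights $P$ and $Q$. By \eqref{eq:mstar}, $S^*_t=\tau^{3k}T_{k+1-t}$ and $T^*_t=\tau^{-3k}S_{k+1-t}$, and the complement of $A_t^*$ is $A_{k+2-t}$. Therefore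
\begin{equation}\label{eq:dualdict}
\sigma^*_t=\rho_{k+1-t},\qquad\rho^*_t=\sigma_{k+1-t},\qquad Y^*_t=\tau^{3k}(Y_{k+2-t})' .
\end{equation}
Runs go to runs, interior blocks go to interior blocks with the same excess, their order is reversed, and $e_0^*=e_\infty$.

Let $[a,b]$ be a run, of length $r=b-a+1$; note that $1\le a\le b\le k$. By \eqref{eq:rec}, $\sigma_{b+1}=\lambda^r\sigma_a$ and $\rho_{a-1}=\lambda^r\rho_b$. Moreover $Y_a=Y_{a+1}=\dots=Y_{b+1}$, and by (S0) and (S1)
\begin{equation}\label{eq:Y}
|Y_a|\le\sigma_a\tau^{3a},\qquad |Y_a'|\le\rho_b\,\tau^{3-3b}.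
\end{equation}
The first bound is strict unless no step lies below the run, in which case $Y_a=\pm1$. The second is strict unless no step lies above the run, in which case $Y_a=\pm\tau^{3k}$.

For $x>0$ let $L(x)$ be the least integer $L\ge0$ with $x\le\tau^{3L}$. So $L(x)=0$ for $x\le1$ and $L(x)=1$ for $1<x\le\tau^3$.

\begin{lemma}\label{lem:run}
A run $[a,b]$ has length $r\le L(\sigma_a)+L(\rho_b)$.
\end{lemma}

\begin{proof}
Let $L=L(\sigma_a)$, $R=L(\rho_b)$ and suppose $r\ge L+R+1$. By \eqref{eq:Y}, $|Y_a|\le\tau^{3(a+L)}$ and $|Y_a'|\le\tau^{3(1-b+R)}$, so $|N(Y_a)|\le\tau^{3(L+R+2-r)}\le\tau^3<5$, and $Y_a=\pm\tau^{3j}$ by Lemma~\ref{lem:norm}. We have $j<a+L$, by strictness if a step lies below the run and because $j=0<a$ otherwise. We have $j>b-1-R$, by strictness if a step lies above the run and because $j=k\ge b$ otherwise. Hence $b-R\le j\le a+L-1$, that is, $r\le L+R$, a contradiction.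
\end{proof}

So every empty level must be paid for, either from below by a large $\sigma_a$ or from above by a large $\rho_b$, and by \eqref{eq:iter} these are large only through excess steps. A block of excess $e\ge2$ raises $\sigma$ and $\rho$ linearly in $e$, while $L$ is logarithmic, and we shall see that it pays for at most $e/2$ levels on each side. The danger is a block of excess $1$: its single extra step may push both $\sigma$ and $\rho$ above $1$ and so appear to pay for two empty levels, one above and one below, as for $(m,M)=(5,7)$ in Example~\ref{ex:three}.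

\section{Delicate blocks and the charging of runs}\label{sec:delicate}

An interior block $B=[p,q]$ is \emph{delicate} if
\[
e_B=1,\qquad \sigma_p\le1<\sigma_{q+1},\qquad \rho_q\le1<\rho_{p-1}.
\]
The blocks $B_0$ and $B_\infty$ are never called delicate. By \eqref{eq:dualdict}, the block $B^*=[p^*,q^*]=[k+1-q,\,k+1-p]$ of the dual system is delicate if and only if $B$ is. The definition leaves almost no freedom for the types.

\begin{lemma}\label{lem:shape}
Let $[p,q]$ be a delicate block and $d$ its level with two steps. Each level $s$ with $d<s\le q$ carries one step, of type $+$; each level $s$ with $p\le s<d$ carries one step, of type $-$; and the types at level $d$ are $\{+,-\}$ or $\{0,0\}$. Moreover $1<\sigma_{q+1}<1.3$ and $1<\rho_{p-1}<1.3$.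
\end{lemma}

\begin{proof}
By \eqref{eq:iter}, $\sigma_s\le1$ for $p\le s\le d$ and $\sigma_s\le2$ for $p\le s\le q+1$. Let $d<s\le q$ and $\sigma_{s+1}>1$. If the step at level $s$ were not of type $+$, then $\sigma_{s+1}\le2\lambda+(1-\lambda)\tau^{-1}=4\lambda<1$. So it has type $+$, $P_s=1$, and $\sigma_{s+1}-1=\lambda(\sigma_s-1)$, whence $\sigma_s>1$. Descending from $s=q$, all levels above $d$ have type $+$ and $\sigma_{d+1}>1$. As $\sigma_{d+1}\le\lambda+(1-\lambda)P_d$, we get $P_d>1$. The same statements for $B^*$ say that the levels below $d$ have type $-$ and $Q_d>1$. Using $\tau^{-1}+\tau^{-2}=1$ and $2\tau^{-2}<1$, the types $\{+,+\}$ and $\{+,0\}$ have $Q_d=2\tau^{-2}$ and $Q_d=1$, and the types $\{-,-\}$ and $\{0,-\}$ have $P_d=2\tau^{-2}$ and $P_d=1$. This leaves $\{+,-\}$ with $P_d=1+\tau^{-2}$ and $\{0,0\}$ with $P_d=2\tau^{-1}<1+\tau^{-2}$. Hence $\sigma_{d+1}\le\lambda+(1-\lambda)(1+\tau^{-2})=1+2\tau^{-4}<1.3$, and $\sigma_s-1$ decreases for $d+1\le s\le q+1$. The bound for $\rho_{p-1}=\sigma^*_{q^*+1}$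 is the dual statement.
\end{proof}

\begin{lemma}\label{lem:between}
Let the run $[a,b]$ lie between two delicate blocks. Then $L(\sigma_a)=L(\rho_b)=1$ and $r\le2$. If $r=2$, then $Y_a=\pm\tau^{3a}$. If $r=1$, then $Y_a=\pm\tau^{3a}$ or $Y_a=\pm\tau^{3a-3}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:shape}, $\sigma_a,\rho_b\in(1,1.3)$, and $r\le2$ by Lemma~\ref{lem:run}. If $r=2$, \eqref{eq:Y} gives $|Y_a|<1.3\,\tau^{3a}$ and $|Y_a'|<1.3\,\tau^{-3a}$. So $|N(Y_a)|<5$ and $Y_a=\pm\tau^{3j}$ with $\tau^{3|j-a|}<1.3$, that is, $j=a$. If $r=1$, then $|Y_a|<1.3\,\tau^{3a}$ and $|Y_a'|<1.3\,\tau^{3-3a}$, so $|N(Y_a)|<1.69\,\tau^3<9$. For $Y_a=\pm\sqrt5\,\tau^{3j}$ the two bounds force $j<a$ and $j>a-1$, since $\sqrt5>1.3$; this is impossible. For $Y_a=\pm\tau^{3j}$ they force $a-1\le j\le a$.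
\end{proof}

We now split the length of each run $[a,b]$ as $r=g+h$, where $g$ levels are charged to the block below the run and $h$ levels to the block above it. The rules spare delicate blocks as far as possible, and between two delicate blocks the value of $Y_a$ decides.
\begin{enumerate}
\item[(C1)] If the block below is not delicate, $g=\min(L(\sigma_a),r)$.
\item[(C2)] If the block below is delicate and the block above is not, $h=\min(L(\rho_b),r)$.
\item[(C3)] If both are delicate: for $r=2$ put $g=h=1$; for $r=1$ put $(g,h)=(1,0)$ if $Y_a=\pm\tau^{3a}$ and $(g,h)=(0,1)$ if $Y_a=\pm\tau^{3a-3}$.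
\end{enumerate}
In all cases
\begin{equation}\label{eq:gh}
0\le g\le\min(r,L(\sigma_a)),\qquad 0\le h\le\min(r,L(\rho_b)).
\end{equation}
Indeed, under (C1) either $h=0$ or $h=r-L(\sigma_a)\le L(\rho_b)$ by Lemma~\ref{lem:run}; under (C2) either $g=0$ or $g=r-L(\rho_b)\le L(\sigma_a)$; and (C3) is covered by Lemma~\ref{lem:between}. For an interior block $B$ let $g_B$ be the $g$ of the run just above $B$ and $h_B$ the $h$ of the run just below $B$.

\begin{proposition}\label{prop:double}
No delicate block $B$ has $g_B=h_B=1$.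
\end{proposition}

We first show that this suffices, and prove it in Section~\ref{sec:double}.

\section{Counting the charges}\label{sec:count}

The charge $g_B$ is not bounded in terms of $e_B$ alone, because a very large $\sigma$ survives a run and part of it enters the next block. We keep track of this inheritance with a potential
\[
U(x)=0\quad(x\le1),\qquad U(x)=1+\frac{x-1}4\quad(x>1),
\]
which bounds what an incoming value $x=\sigma_p$ can still pay for later. The first lemma describes the passage through a run.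

\begin{lemma}\label{lem:pot}
Let $y>0$, let $r\ge1$ and $0\le g\le\min(r,L(y))$ be integers, and put $W=g+U(\lambda^ry)$.
\begin{enumerate}
\item[(i)] If $y\le1$, then $W=0$. If $y\le\tau^3$, then $W=g\le1$.
\item[(ii)] If $y>1$, then $W\le1+\frac{y-1}3$.
\item[(iii)] Suppose $(y-1)^+\le(1-\lambda)e$ with an integer $e\ge0$. Then $W=0$ if $e=0$, $W=g\le1$ if $e=1$, and $W\le e/2$ if $e\ge2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $y\le\tau^3$, then $\lambda^ry\le1$, so $W=g\le L(y)$.

(ii) By (i) we may assume $y>\tau^3$. If $\lambda^ry\le1$, then $W\le L=L(y)$, and $y>\tau^{3(L-1)}\ge4^{L-1}\ge1+3(L-1)$ gives $L\le1+\frac{y-1}3$. If $\lambda^ry>1$, then $W\le r+1+\frac{\lambda^ry-1}4$, and we need $r+\frac1{12}\le y\bigl(\frac13-\frac{\lambda^r}4\bigr)$. Since $\lambda<\frac14$, it suffices that $r+\frac1{12}\le\frac{13}{48}y$. For $r=1$ this reads $y\ge4$, which holds. For $r\ge2$ we have $y>\tau^{3r}>4^r$ and $\frac{13}{48}4^r=\frac{13}3\,4^{r-2}\ge\frac{13}3\bigl(1+3(r-2)\bigr)\ge r+\frac1{12}$.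

(iii) For $e=0$ we have $y\le1$. For $1\le e\le4$ we have $y\le1+4\cdot0.764<\tau^3$, so $W=g\le1$ by (i), and $1\le e/2$ if $e\ge2$. For $e\ge5$, (i) and (ii) give $W\le1+\frac{1-\lambda}3e\le1+0.255\,e\le e/2$.
\end{proof}

\begin{lemma}\label{lem:sum}
Let an integer $g$ with $0\le g\le\min(r,L(\sigma_a))$ be given for every run $[a,b]$, and let $g_B$ be the $g$ of the run just above the interior block $B=[p,q]$. Put $\theta(B)=e_B/2$ if $e_B\ge2$, $\theta(B)=g_B$ if $e_B=1$ and $\sigma_p\le1$, and $\theta(B)=0$ otherwise. Then $\theta(B)\in\{0,1\}$ if $e_B=1$, and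
\[
\sum_{\mathrm{runs}}g\le e_0+\sum_B\theta(B).
\]
\end{lemma}

\begin{proof}
Let $[a,b]$ be the run just above the interior block $B=[p,q]$, so $a=q+1$. We claim that
\begin{equation}\label{eq:tele}
g+U(\sigma_{b+1})\le U(\sigma_p)+\theta(B).
\end{equation}
Put $x=\sigma_p$, $y=\sigma_a$, $e=e_B$. The left side is the number $W$ of Lemma~\ref{lem:pot}, and $(y-1)^+\le\lambda(x-1)^++(1-\lambda)e$ by \eqref{eq:iter}.

If $x\le1$, Lemma~\ref{lem:pot}(iii) gives $W\le\theta(B)$ for every $e$, and $g_B\le1$ for $e=1$; the latter proves the first assertion of the lemma.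

Let $x>1$. If $y\le\tau^3$, then $W\le1\le U(x)$. Let $y>\tau^3$. By Lemma~\ref{lem:pot}(ii),
\[
W\le1+\frac\lambda3(x-1)+\frac{1-\lambda}3\,e\le 1+0.079\,(x-1)+0.255\,e .
\]
For $e=0$ this is at most $U(x)$, and for $e\ge2$ at most $U(x)+e/2$. For $e=1$ we have $\lambda(x-1)\ge y-1-(1-\lambda)>3.236-0.764>2.47$, so $x-1>10$ and $0.079(x-1)+0.255\le\frac{x-1}4$; thus $W\le U(x)$. This proves \eqref{eq:tele}.

Now let $[a,b]$ be the lowest run, $a=q_0+1$, and let $\nu$ be the number of steps of level at most $0$. These steps have $m\le1$, so $\sigma_1\le\lambda(1+2\tau\nu)=\lambda+(1-\lambda)\nu$ and $(\sigma_1-1)^+\le(1-\lambda)\nu$. With \eqref{eq:iter} for the levels $1,\dots,q_0$, if there are any, we get $(\sigma_a-1)^+\le(1-\lambda)\bigl(\nu+\sum_{s=1}^{q_0}(\nu_s-1)\bigr)=(1-\lambda)e_0$. Lemma~\ref{lem:pot}(iii) gives $g+U(\sigma_{b+1})\le e_0$.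

If a run $[a,b]$ is followed by the interior block $[p,q]$, then $p=b+1$. Adding the last inequality and \eqref{eq:tele} for all other runs, the terms $U(\sigma_p)$ cancel, and $\sum g+U(\sigma_{p_\infty})\le e_0+\sum_B\theta(B)$ remains, with $U\ge0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:system} from Proposition~\ref{prop:double}]
By \eqref{eq:gh}, Lemma~\ref{lem:sum} applies to the charges $g$. It also applies to the dual system with the charges $h$: the run $[a,b]$ becomes $[k+1-b,\,k+1-a]$ with $\sigma^*_{k+1-b}=\rho_b$, the run just above $B^*$ comes from the run just below $B$, and $\sigma^*_{p^*}=\rho_q$. This gives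
\[
\sum_{\mathrm{runs}}h\le e_\infty+\sum_B\theta^*(B),
\]
where $\theta^*(B)=e_B/2$ if $e_B\ge2$, $\theta^*(B)=h_B\in\{0,1\}$ if $e_B=1$ and $\rho_q\le1$, and $\theta^*(B)=0$ otherwise. We claim that $\theta(B)+\theta^*(B)\le e_B$ for every interior block $B=[p,q]$. Equality holds for $e_B\ne1$. For $e_B=1$ the claim fails only if $\theta(B)=\theta^*(B)=1$, that is, $\sigma_p\le1$, $\rho_q\le1$ and $g_B=h_B=1$. Then \eqref{eq:gh} gives $L(\sigma_{q+1})\ge1$ and $L(\rho_{p-1})\ge1$, so $\sigma_{q+1}>1$ and $\rho_{p-1}>1$. Thus $B$ is delicate, which contradicts Proposition~\ref{prop:double}. Therefore $\sum r=\sum g+\sum h\le e_0+e_\infty+\sum_Be_B$, and \eqref{eq:count} gives $K\ge k$.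
\end{proof}

\section{A delicate block is not charged twice}\label{sec:double}

So far only (S0) and (S1) have been used. We now prove Proposition~\ref{prop:double}. A charge on a delicate block determines the element $Y$ on that side exactly; then (S3) restricts the number of levels, and (S2) gives the contradiction. For a delicate block $B=[p,q]$ consider the conditions
\begin{align*}
&\text{(U)}\qquad Y_{q+1}=\pm\tau^{3(q+1)}\quad\text{and}\quad\rho_q<\tau^{-2},\\
&\text{(D)}\qquad Y_p=\pm\tau^{3(p-2)}\quad\text{and}\quad\sigma_p<\tau^{-2}.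
\end{align*}
By \eqref{eq:dualdict}, $Y^*_{q^*+1}=\tau^{3k}Y_p'$, $\rho^*_{q^*}=\sigma_p$, $Y^*_{p^*}=\tau^{3k}Y_{q+1}'$ and $\sigma^*_{p^*}=\rho_q$. Since $k-(p-2)=q^*+1$ and $k-(q+1)=p^*-2$, condition (D) for $B$ is (U) for $B^*$, and (U) for $B$ is (D) for $B^*$.

\begin{lemma}\label{lem:UD}
Let $B=[p,q]$ be delicate. If $g_B=1$, then \emph{(U)} holds. If $h_B=1$, then \emph{(D)} holds.
\end{lemma}

\begin{proof}
We first show: \emph{if the run $[a,b]$ just above a delicate block $[p,q]$ has $L(\rho_b)=r-1$, then \emph{(U)} holds.} Here $a=q+1$, $b=q+r$ and $\rho_b\le\tau^{3(r-1)}$, so $\rho_q=\lambda^r\rho_b\le\lambda<\tau^{-2}$. By \eqref{eq:Y} and Lemma~\ref{lem:shape}, $|Y_a|<1.3\,\tau^{3(q+1)}$ and $|Y_a'|<\tau^{3(r-1)+3-3b}=\tau^{-3q}$. The last bound is strict also if no step lies above the run, since then $|Y_a'|=\tau^{-3k}$ with $k\ge b>q$. So $|N(Y_a)|<1.3\,\tau^3<9$. For $Y_a=\pm\sqrt5\,\tau^{3j}$ the two bounds force $j\le q$ and $j>q$, which is impossible. So $Y_a=\pm\tau^{3j}$ with $q<j\le q+1$.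

Let $g_B=1$ and let $[a,b]$ be the run just above $B$. If the next block is not delicate, (C2) applies with $h=r-1<r$, so $L(\rho_b)=r-1$ and (U) holds. If the next block is delicate, then $\rho_q=\lambda^r\rho_b<1.3\lambda<\tau^{-2}$ by Lemma~\ref{lem:shape}, and $Y_a=\pm\tau^{3a}$ by Lemma~\ref{lem:between} for $r=2$ and by (C3) for $r=1$.

Let $h_B=1$ and let $[a,b]$ be the run just below $B$, so $b=p-1$ and $Y_p=Y_a$. If the previous block is not delicate, (C1) applies with $g=r-1<r$, so $L(\sigma_a)=r-1$. In the dual system the run $[k+1-b,\,k+1-a]$ lies just above $B^*$ and $\rho^*_{k+1-a}=\sigma_a$. By the first paragraph (U) holds for $B^*$, which is (D) for $B$. If the previous block is delicate, then $\sigma_p=\lambda^r\sigma_a<1.3\lambda<\tau^{-2}$. For $r=2$ we have $a=p-2$ and $Y_a=\pm\tau^{3a}$ by Lemma~\ref{lem:between}; for $r=1$ we have $a=p-1$ and $Y_a=\pm\tau^{3a-3}$ by (C3). In both cases $Y_p=\pm\tau^{3(p-2)}$.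
\end{proof}

Proposition~\ref{prop:double} follows from Lemma~\ref{lem:UD} and the next lemma.

\begin{lemma}\label{lem:bad}
No delicate block of a system satisfies both \emph{(U)} and \emph{(D)}.
\end{lemma}

\begin{proof}
Suppose that $B=[p,q]$ does, and let $d$ be its level with two steps.

\emph{Step 1: reduction to $d<q$.} By Lemma~\ref{lem:shape}, $B$ contains no step or two steps of type $0$. Adding the steps of $B$ one at a time leads from $Y_p$ to $Y_{q+1}$, so $\chi(Y_p)=\chi(Y_{q+1})$ by (S3), that is, $p-2\equiv q+1\pmod2$. Hence the number $q-p+1$ of levels of $B$ is even. (This already excludes one-level blocks, as in Example~\ref{ex:three}.) In particular $p<q$, so $d<q$ or $d>p$. The dual block $B^*$ also satisfies (U) and (D), its double level is $d^*=k+1-d$, and $d>p$ means $d^*<q^*$. So we may assume $d<q$.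

\emph{Step 2: bounds for $S_q$.} By (D), $S_p<\tau^{3p-2}$. By \eqref{eq:id}, a step of type $-$ at level $s$ contributes $2\tau^{3s-1}=\tau^{3s+1}-\tau^{3s-2}$ to $S_q$, and a step of type $+$ contributes $2\tau^{3s+1}=\tau^{3s+3}-\tau^{3s}$; both sums telescope. If the types at level $d$ are $\{+,-\}$, then Lemma~\ref{lem:shape} gives
\begin{align}
S_q&=S_p+\sum_{s=p}^d2\tau^{3s-1}+\sum_{s=d}^{q-1}2\tau^{3s+1}=S_p+(\tau^{3d+1}-\tau^{3p-2})+(\tau^{3q}-\tau^{3d})\notag\\
&<\tau^{3q}+\tau^{3d-1}.\label{eq:Spm}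
\end{align}
If they are $\{0,0\}$, then
\begin{equation}\label{eq:Sd}
S_d=S_p+\sum_{s=p}^{d-1}2\tau^{3s-1}=S_p+\tau^{3d-2}-\tau^{3p-2}<\tau^{3d-2},
\end{equation}
and since $\tau^{-2}+4-\tau^3=5-3\tau=\tau^{-4}$,
\begin{equation}\label{eq:Soo}
S_q=S_d+4\tau^{3d}+\sum_{s=d+1}^{q-1}2\tau^{3s+1}<\tau^{3d-2}+4\tau^{3d}+\tau^{3q}-\tau^{3d+3}=\tau^{3q}+\tau^{3d-4}.
\end{equation}

\emph{Step 3: $Y_q=\pm\tau^{3q-3}$.} Let $\alpha$ be the only step of level $q$; it has type $+$, so $m_\alpha=3q+1$. As $d\le q-1$, Step 2 gives $|Y_q|\le S_q<(1+\tau^{-4})\tau^{3q}<1.15\,\tau^{3q}$. The complement of $A_q$ consists of $\alpha$ and the steps of level greater than $q$, so by (S1) and (U)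
\[
|Y_q'|<2\tau^{2-3q}+T_q<(2\tau^2+\tau)\tau^{-3q}=\tau^{4-3q}<6.86\,\tau^{-3q}.
\]
Thus $|N(Y_q)|<1.15\cdot6.86<9$. If $Y_q=\pm\sqrt5\,\tau^{3j}$, the first bound gives $j\le q-1$ and the second gives $\tau^{3(q-j)}<6.86/\sqrt5<3.1<\tau^3$, a contradiction. So $Y_q=\pm\tau^{3j}$ with $j\le q$ and $\tau^{3(q-j)}<6.86<\tau^6$, that is, $j\in\{q-1,q\}$. Since $3\nmid m_\alpha$, (S3) gives $\chi(Y_q)=\chi(Y_{q+1})$, so $j\equiv q+1\pmod2$ and $j=q-1$.

\emph{Step 4: the jump from $\pm\tau^{3q-3}$ to $\pm\tau^{3q+3}$ is too large.} The bound (S1) allows this jump, since it lets all lower steps act together. In (S2) the lower steps are divided according to their position relative to $\alpha$. Put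
\[
u=2\sum_{j\in A_q,\ j<\alpha}\tau^{m_j},\qquad v=1+2\sum_{j\in A_q,\ j>\alpha}\tau^{m_j},\qquad u+v=S_q .
\]
By (S2) for $A=A_q$ and $i=\alpha$, where $A^+=A_{q+1}$,
\[
u>\tfrac12|Y_{q+1}+Y_q|-\tau\cdot\tau^{3q},\qquad v>\tfrac12|Y_{q+1}-Y_q|-\tau\cdot\tau^{3q}.
\]
Since $\frac12(\tau^3+\tau^{-3})=\sqrt5$ and $\frac12(\tau^3-\tau^{-3})=2$, the numbers $\frac12|Y_{q+1}\pm Y_q|$ are $\sqrt5\,\tau^{3q}$ and $2\tau^{3q}$ in some order. As $2-\tau=\tau^{-2}$ and $\sqrt5-\tau=\tau^{-1}$,
\begin{equation}\label{eq:uv}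
\min(u,v)>\tau^{3q-2},\qquad\max(u,v)>\tau^{3q-1}.
\end{equation}
But $S_q$ is concentrated on one or two steps of level $q-1$ and cannot be divided so evenly.

Suppose first that the types at level $d$ are $\{+,-\}$, or that they are $\{0,0\}$ and $d\le q-2$. By Lemma~\ref{lem:shape}, level $q-1$ contains a step of type $+$. It contributes $2\tau^{3q-2}$ to one of $u,v$, so the other is at most $S_q-2\tau^{3q-2}$. Now $\tau^{3q}-2\tau^{3q-2}=\tau^{3q-3}$, and the error terms $\tau^{3d-1}$ in \eqref{eq:Spm} and $\tau^{3d-4}$ in \eqref{eq:Soo} are at most $\tau^{3q-4}$. Hence $\min(u,v)<\tau^{3q-3}+\tau^{3q-4}=\tau^{3q-2}$, against \eqref{eq:uv}.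

It remains to treat the types $\{0,0\}$ with $d=q-1$. Each of the two steps of level $d$ contributes $2\tau^{3q-3}$ to $S_q$, and the rest of $S_q$ is $S_d<\tau^{3q-5}$ by \eqref{eq:Sd}. If both steps come before $\alpha$, or both after $\alpha$, then $\min(u,v)\le S_d<\tau^{3q-2}$. Otherwise $\max(u,v)<2\tau^{3q-3}+\tau^{3q-5}<0.57\,\tau^{3q}<\tau^{3q-1}$. Both contradict \eqref{eq:uv}.
\end{proof}

This proves Proposition~\ref{prop:double}, and with it Theorems~\ref{thm:system}, \ref{thm:chain} and~\ref{thm:main}.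

\begin{thebibliography}{9}
\bibitem{AP} Petr Ambro\v{z}, Edita Pelantov\'a, \emph{A note on palindromic length of Sturmian sequences}, arXiv:1808.08879 (2018).
\end{thebibliography}
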